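\title{The Moore space $M(\mathbb{Z}_{p^\infty},1)$ and compacta of cohomological dimension one}

\begin{abstract}
We prove that a finite dimensional compactum $X$ satisfies $\dim_{\mathbb{Z}_{p^\infty}}X\le 1$ if and only if every map from a closed subset of $X$ to the standard Moore space $M(\mathbb{Z}_{p^\infty},1)$ extends over $X$. More generally, if $K$ is a connected CW complex of dimension at most two whose fundamental group is a countable torsion abelian group, then a finite dimensional compactum $X$ has the extension property with respect to $K$ exactly when $\dim_{H_1(K)}X\le 1$ and $\dim_{H_2(K)}X\le 2$. The proof inverts the relevant primes in the higher homotopy groups of $K$, extends maps into the enlarged complex by cutting a solid torus out of a $3$-ball, and returns to $K$ by obstruction theory.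
\end{abstract}

\section{Introduction}\label{sec:intro}

Maps are continuous, a compactum is a compact metric space, $p$ is a prime, $\mathbb{Z}_m$ is the cyclic group of order $m$, and $\mathbb{Z}_{p^\infty}=\mathbb{Z}[1/p]/\mathbb{Z}$ is the quasi-cyclic (Pr\"ufer) $p$-group.

The covering dimension of a compactum $X$ is detected by spheres: $\dim X\le n$ if and only if every map from a closed subset of $X$ to $S^n$ extends over $X$. This can be generalized in two ways. One may replace the sphere by a CW complex $K$: we write $\operatorname{e-dim}X\le K$, and say that the \emph{extension dimension} of $X$ is dominated by $K$, if every map $f\colon A\to K$ from a closed subset $A\subset X$ extends over $X$. Or one may pass to cohomology: for an abelian group $G$, the \emph{cohomological dimension} $\dim_G X$ is defined by declaring that $\dim_G X\le n$ if and only if $\check H^{n+1}(X,A;G)=0$ for every closed $A\subset X$. The group $\check H^{n+1}(X,A;G)$ receives the obstruction to extending a class in $\check H^n(A;G)$ over $X$, and such classes are homotopy classes of maps to an Eilenberg--MacLane complex $K(G,n)$. The second notion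 is in fact a case of the first: $\dim_G X\le n$ if and only if $\operatorname{e-dim}X\le K(G,n)$ \cite{Kuzminov}.

The test space $K(G,n)$ is large; $K(\mathbb{Z},2)$ is $\mathbb{CP}^\infty$. For finite dimensional compacta Alexandroff's theorem gives $\dim_{\mathbb{Z}}X=\dim X$, so that the sphere $S^n$ can take the place of $K(\mathbb{Z},n)$. The analogue of the sphere for a group $G$ is a \emph{Moore space} $M(G,n)$: an $(n-1)$-connected CW complex with $H_n=G$ whose other reduced homology groups vanish. We call $M(G,n)$ a \emph{classifying space for finite dimensional compacta of $\dim_G\le n$} if, for every finite dimensional compactum $X$,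
\[
\dim_G X\le n\iff \operatorname{e-dim}X\le M(G,n).
\]
By a theorem of Dranishnikov, $M(G,n)$ is such a classifying space whenever $n>1$.

For $n=1$ a Moore space is not simply connected, and one has to name the complex. Some cases are immediate. The circle is both $M(\mathbb{Z},1)$ and $K(\mathbb{Z},1)$. The infinite mapping telescope $\mathrm{Tel}$ of the sequence $S^1\to S^1\to S^1\to\cdots$ of $p$-fold covering maps is an increasing union of subcomplexes homotopy equivalent to circles, so it is both $M(\mathbb{Z}[1/p],1)$ and $K(\mathbb{Z}[1/p],1)$. For torsion groups the two kinds of complexes part. The standard models are the following, and the symbols below always denote these complexes.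
\begin{itemize}
\item $M(\mathbb{Z}_p,1)$ is $S^1$ with a $2$-disk attached by a $p$-fold covering map of its boundary.
\item $M(\mathbb{Z}_{p^\infty},1)$ is $\mathrm{Tel}$ with a $2$-disk attached to the first circle by the identity map of its boundary.
\end{itemize}
Both are $2$-dimensional. For the second, $\pi_1(\mathrm{Tel})=H_1(\mathrm{Tel})=\mathbb{Z}[1/p]$, $H_2(\mathrm{Tel})=0$, and the disk is attached along the element $1$, which has infinite order; hence $\pi_1=H_1=\mathbb{Z}[1/p]/\mathbb{Z}=\mathbb{Z}_{p^\infty}$ and $H_2=0$.

By a theorem of Dydak and Levin, $M(\mathbb{Z}_p,1)$ is a classifying space for finite dimensional compacta of $\dim_{\mathbb{Z}_p}\le1$. We consider the following question from \cite{Levin}: is $M(\mathbb{Z}_{p^\infty},1)$ a classifying space for finite dimensional compacta of $\dim_{\mathbb{Z}_{p^\infty}}\le 1$? The two theorems just quoted suggest that it is. On the other hand, the natural argument for $M(\mathbb{Z}_{p^\infty},n)$ with $n\ge2$ rests on the fact that all homotopy groups of that space are $p$-torsion (Remark~\ref{rem:higher}), whereas $\pi_2(M(\mathbb{Z}_{p^\infty},1))$ is a free abelian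 group with a nontrivial action of $\pi_1$ (Example~\ref{ex:pi2}), and one could fear that it imposes a further condition on $X$. It does not.

\begin{theorem}\label{thm:main}
For every finite dimensional compactum $X$,
\[
\dim_{\mathbb{Z}_{p^\infty}}X\le1\iff \operatorname{e-dim}X\le M(\mathbb{Z}_{p^\infty},1).
\]
\end{theorem}

The proof uses few properties of the complex, and we carry it out in the generality of the next theorem.

\begin{theorem}\label{thm:general}
Let $K$ be a connected CW complex of dimension at most $2$ whose fundamental group $G$ is a countable torsion abelian group. For every finite dimensional compactum $X$,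
\[
\operatorname{e-dim}X\le K\iff \dim_{H_1(K)}X\le1\ \text{ and }\ \dim_{H_2(K)}X\le2 .
\]
A condition with zero coefficient group is void.
\end{theorem}

If $H_2(K)=0$, then $K$ is a Moore space $M(G,1)$, and Theorem~\ref{thm:general} says that it is a classifying space for finite dimensional compacta of $\dim_G\le1$. This covers $M(\mathbb{Z}_{p^\infty},1)$ and $M(\mathbb{Z}_p,1)$, so Theorem~\ref{thm:general} contains Theorem~\ref{thm:main} and the theorem of Dydak and Levin. Such a complex $K$ exists for every nonzero subgroup $G\subset\mathbb{Q}/\mathbb{Z}$. Write $G=\bigcup_{k\ge0}\frac{1}{m_k}\mathbb{Z}/\mathbb{Z}$ with $m_k\mid m_{k+1}$, take the telescope of circles with bonding maps of degrees $m_{k+1}/m_k$, and attach a disk to the first circle with degree $m_0$. The telescope has fundamental group $\bigcup_k\frac{m_0}{m_k}\mathbb{Z}\subset\mathbb{Q}$, the disk kills $m_0\mathbb{Z}$, the quotient is isomorphic to $G$ by division by $m_0$, and $H_2=0$ because $m_0$ has infinite order. The condition on $H_2(K)$ cannot be dropped from the theorem: for $K=S^2$ the first condition is void, and $\operatorname{e-dim}D^3\le S^2$ fails.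

In both theorems the implication from the extension property to the cohomological bounds is a theorem of Dranishnikov \cite{Dranishnikov}. The converse, in the main case $H_2(K)=0$, is proved in three steps.
\begin{enumerate}
\item Enlarge $K$ to a complex $K'$ with the same fundamental group in which the primes that occur in $G$ act invertibly on the higher homotopy groups. Then $K'$ receives a map from $K(G,1)$ that is an isomorphism on $\pi_1$, and $\pi_2(K')$ has no coinvariants (Section~\ref{sec:invert}).
\item Show that every map $A\to K$ extends to a map $X\to K'$. The tool is a solid torus in a $3$-ball, which reduces an extension problem for a $2$-sphere to one for a loop (Sections~\ref{sec:torus} and~\ref{sec:extend}). No finite dimensionality is needed here.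
\item Push the map $X\to K'$ back into $K$, keeping it fixed on $A$. The homotopy fiber of $K\subset K'$ is a simple space with torsion homotopy groups, and obstruction theory applies (Sections~\ref{sec:obstruction} and~\ref{sec:push}).
\end{enumerate}
Example~\ref{ex:rp2} shows these steps for the projective plane $M(\mathbb{Z}_2,1)$.

\section{Standard facts}\label{sec:facts}

Let $I=[0,1]$. A tilde denotes a universal cover, $*$ a base vertex, $L^{(m)}$ the $m$-skeleton of a complex $L$, and $D^m_\rho$ the disk of radius $\rho$, with $D^m=D^m_1$.

\subsection*{Extension of maps and dimension}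
\begin{itemize}
\item[(F1)] The image of a compactum in a CW complex lies in a finite subcomplex, and finite complexes are compact ANRs. Hence, for a closed subset $C$ of a compactum $Y$ and a CW complex $E$, every map $C\to E$ extends over a neighborhood of $C$ in $Y$, and every map $Y\times\{0\}\cup C\times I\to E$ extends over $Y\times I$ (Borsuk's homotopy extension property, HEP). In particular, whether a map $C\to E$ extends over $Y$ depends only on its homotopy class.
\item[(F2)] \cite{Kuzminov} For a compactum $X$, $\dim_GX\le n$ if and only if $\operatorname{e-dim}X\le K(G,n)$. If $\dim_GX\le n$, then $\check H^i(Y,C;G)=0$ for all closed $C\subset Y\subset X$ and all $i>n$.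
\item[(F3)] \cite{Dranishnikov} If $X$ is a compactum, $K$ is a connected CW complex and $\operatorname{e-dim}X\le K$, then $\dim_{H_n(K)}X\le n$ for all $n\ge1$.
\item[(F4)] On compact pairs, \v{C}ech cohomology turns short exact sequences of coefficient groups into long exact sequences and commutes with direct limits, in particular direct sums, of coefficient groups. It agrees with cellular cohomology on finite CW pairs, and it is continuous: if $(Y,C)=\bigcap_i(P_i,C_i)$ for a decreasing sequence of compact pairs, then $\check H^*(Y,C)=\varinjlim\check H^*(P_i,C_i)$.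
\item[(F5)] A finite dimensional compactum $X$ embeds in some $\mathbb{R}^n$. If $\dim X\le n$, then $\operatorname{e-dim}X\le S^m$ for all $m\ge n$, and $\check H^i(Y,C;G)=0$ for all closed $C\subset Y\subset X$, all $G$ and all $i>n$. If $\dim X<\infty$, then $\dim X=\dim_{\mathbb{Z}}X$ (Alexandroff).
\end{itemize}

\subsection*{Homotopy theory}
Let $\alpha$ be a loop at $*$ in a space $E$ with class $a\in\pi_1(E,*)$, and let $t\in\pi_2(E,*)$ be represented by $\tau\colon(D^2,\partial D^2)\to(E,*)$. Then $a\cdot t$ is represented by the map
\begin{equation}\label{eq:action}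
D^2_2\to E,\qquad y\mapsto\tau(y)\ \ (|y|\le1),\qquad y\mapsto\alpha(2-|y|)\ \ (1\le|y|\le2).
\end{equation}
This is the action of $\pi_1$ on $\pi_2$. For a connected CW complex $E$, lift \eqref{eq:action} to $\tilde E$ with the boundary at the base point $\tilde*$: the collar runs along the lift of $\alpha$ from $\tilde*$ to $a\tilde*$, and the inner disk is the translate by the deck transformation $a$ of the lift of $\tau$ at $\tilde*$. So the Hurewicz isomorphism $\pi_2(E)\cong H_2(\tilde E)$ carries this action to the action by deck transformations. The action on $\pi_j$ is defined in the same way for all $j\ge1$; if a free homotopy from a based map $\gamma_0\colon S^j\to E$ to a based map $\gamma_1$ moves the base point along $\alpha$, then $[\gamma_0]=a\cdot[\gamma_1]$. A path connected space is \emph{simple} if $\pi_1$ acts trivially on $\pi_j$ for all $j\ge1$.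

\begin{itemize}
\item[(F6)] \cite[Ch.~II]{HMR} Let $R\subset\mathbb{Q}$ be a subring. A map of simply connected spaces that is an isomorphism on $H_*(\,\cdot\,;R)$ is an isomorphism on $\pi_*\otimes R$.
\item[(F7)] Let $R\subset\mathbb{Q}$ be a subring, $H$ a finite group whose order is invertible in $R$, and $V$ an $R[H]$-module. Then $H^q(H;V)=0=H_q(H;V)$ for $q\ge1$, since these groups are $R$-modules killed by $|H|$. If $G$ is an increasing union of such finite groups, then $H_q(G;V)=0$ for $q\ge1$ and every $R[G]$-module $V$, because group homology commutes with direct limits. The vanishing of $H_1$ means that the functor of coinvariants $V\mapsto V_G=V/\sum_{g\in G}(1-g)V=H_0(G;V)$ is exact on $R[G]$-modules.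
\item[(F8)] \cite[Theorem~3]{Milnor} For a CW complex $L'$ with subcomplexes $L$ and $\{*\}$, the space of paths in $L'$ that start in $L$ and end at $*$ has the homotopy type of a CW complex.
\item[(F9)] (Obstruction theory.) Let $(P,C)$ be a CW pair, $E$ a simple space, $m\ge1$, and $e\colon P^{(m)}\cup C\to E$ a map. There is a cocycle $c(e)\in C^{m+1}(P,C;\pi_m(E))$, natural for cellular maps of pairs, whose class vanishes if and only if $e|_{P^{(m-1)}\cup C}$ extends over $P^{(m+1)}\cup C$. If $E$ is only path connected, $P$ is connected and $m\ge2$, the same holds with $\pi_m(E)$ read as a local coefficient system through $e_*\colon\pi_1(P)\to\pi_1(E)$.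
\end{itemize}

\subsection*{Torsion coefficients}
Let $P$ be a set of primes and $R=\mathbb{Z}[1/p:p\in P]$. An abelian group $V$ is \emph{$P$-torsion} if each element is killed by a product of primes in $P$; equivalently $V\otimes R=0$. It is an $R$-module if and only if multiplication by each $p\in P$ is bijective, and then $V\otimes R=V$. The ring $R$ is flat over $\mathbb{Z}$.
\begin{itemize}
\item[(F10)] A torsion abelian group $V$ is the direct sum of its $p$-primary components $V_{(p)}$. A divisible abelian $p$-group is a direct sum of copies of $\mathbb{Z}_{p^\infty}$. An abelian $p$-group that is not divisible has a direct summand $\mathbb{Z}_{p^k}$ with $k\ge1$ (Kulikov).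
\end{itemize}

\begin{lemma}\label{lem:devissage}
Let $(Y,C)$ be a compact pair and $i\ge0$. If $\check H^i(Y,C;\mathbb{Z}_p)=0$ for all $p\in P$, then $\check H^i(Y,C;V)=0$ for every $P$-torsion group $V$.
\end{lemma}

\begin{proof}
A finite nonzero $P$-torsion group $V$ fits into $0\to V'\to V\to\mathbb{Z}_p\to0$ with $p\in P$, and the exact sequence $\check H^i(Y,C;V')\to\check H^i(Y,C;V)\to\check H^i(Y,C;\mathbb{Z}_p)$ gives the claim by induction on $|V|$. A general $V$ is the direct limit of its finite subgroups; apply (F4).
\end{proof}

\begin{lemma}\label{lem:vanish}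
Let $X$ be a compactum with $\dim_{\mathbb{Z}_{p^\infty}}X\le n$ for all $p\in P$, let $C\subset Y\subset X$ be closed, and let $V$ be a $P$-torsion group. Then $\check H^i(Y,C;V)=0$ for $i\ge n+2$. If $V$ is divisible, then $\check H^i(Y,C;V)=0$ for $i\ge n+1$.
\end{lemma}

\begin{proof}
By (F2), $\check H^i(Y,C;\mathbb{Z}_{p^\infty})=0$ for $i\ge n+1$ and $p\in P$. The second claim follows from (F10) and (F4). The sequence $0\to\mathbb{Z}_p\to\mathbb{Z}_{p^\infty}\xrightarrow{p}\mathbb{Z}_{p^\infty}\to0$ gives the exact sequence
\[
\check H^{i-1}(Y,C;\mathbb{Z}_{p^\infty})\to\check H^i(Y,C;\mathbb{Z}_p)\to\check H^i(Y,C;\mathbb{Z}_{p^\infty}),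
\]
whose ends vanish for $i\ge n+2$. Lemma~\ref{lem:devissage} gives the first claim.
\end{proof}

One degree is lost for groups that are not divisible, so the lowest coefficient group in any obstruction argument below has to be divisible. The last lemma of this section brings a general torsion group under the hypothesis of Lemma~\ref{lem:vanish}; for $G=\mathbb{Z}_{p^\infty}$ it says nothing.

\begin{lemma}\label{lem:pruefer}
Let $X$ be a finite dimensional compactum and $G$ a torsion abelian group with $\dim_GX\le1$. If $G_{(p)}\ne0$, then $\dim_{\mathbb{Z}_{p^\infty}}X\le1$.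
\end{lemma}

\begin{proof}
By (F4), $\dim_{G'}X\le1$ for each direct summand $G'$ of $G$. If $G_{(p)}$ is divisible, $\mathbb{Z}_{p^\infty}$ is such a summand by (F10). Otherwise some $\mathbb{Z}_{p^k}$ with $k\ge1$ is. In that case we show by downward induction on $i$ that $\check H^i(Y,C;\mathbb{Z}_p)=0$ for all $i\ge2$ and all closed $C\subset Y\subset X$. This holds for $i>\dim X$ by (F5). If it holds for $i+1$, where $i\ge2$, consider the exact sequence
\[
\check H^i(Y,C;\mathbb{Z}_{p^k})\to\check H^i(Y,C;\mathbb{Z}_p)\to\check H^{i+1}(Y,C;\mathbb{Z}_{p^{k-1}})
\]
induced by $0\to\mathbb{Z}_{p^{k-1}}\to\mathbb{Z}_{p^k}\to\mathbb{Z}_p\to0$. The left term vanishes by (F2) and the right term by Lemma~\ref{lem:devissage}. For $i=2$, Lemma~\ref{lem:devissage} now gives $\check H^2(X,A;\mathbb{Z}_{p^\infty})=0$ for all closed $A\subset X$.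
\end{proof}

\section{Obstruction theory over a finite dimensional compactum}\label{sec:obstruction}

A compactum has no cells, so (F9) does not apply to it directly. We approximate it from outside by polyhedra. By continuity, an obstruction whose \v{C}ech class vanishes dies on a smaller polyhedral neighborhood. Each dimension costs one such shrinking, and finite dimensionality guarantees that finitely many suffice.

\begin{lemma}\label{lem:obstruction}
Let $Y$ be a finite dimensional compactum and $E$ a simple CW complex such that $\check H^{j+1}(Y,C;\pi_j(E))=0$ for all $j\ge1$ and all closed $C\subset Y$. Then $\operatorname{e-dim}Y\le E$.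
\end{lemma}

\begin{proof}
Let $g\colon C\to E$ be a map of a closed subset. Embed $Y$ in $\mathbb{R}^n$, $n\ge1$, and take triangulations $\mathcal{T}_1,\mathcal{T}_2,\dots$ of $\mathbb{R}^n$ with mesh tending to $0$, each subdividing the previous one. Let $P_i$, respectively $C_i$, be the union of the closed simplices of $\mathcal{T}_i$ that meet $Y$, respectively $C$. Then $(P_i,C_i)$ is a finite CW pair. A simplex of $\mathcal{T}_{i+1}$ lies in a simplex of $\mathcal{T}_i$, so $P_{i+1}\subset P_i$ and $C_{i+1}\subset C_i$; and $\bigcap P_i=Y$, $\bigcap C_i=C$ because the mesh tends to $0$. By (F1), $g$ extends over a neighborhood of $C$ in $C_1$, hence to a map $\hat g\colon C_{i_0}\to E$ for some $i_0$.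

We claim that for each $m$ with $1\le m\le n$ there are $i\ge i_0$ and a map $e\colon P_i^{(m)}\cup C_i\to E$ with $e|_{C_i}=\hat g|_{C_i}$. For $m=1$ take $i=i_0$, send the remaining vertices anywhere, and extend over the remaining edges by path connectedness. Suppose $e$ is given for some $m<n$. By (F4), the class $[c(e)]\in H^{m+1}(P_i,C_i;\pi_m(E))$ maps into
\[
\varinjlim_{l}H^{m+1}(P_l,C_l;\pi_m(E))=\check H^{m+1}(Y,C;\pi_m(E))=0,
\]
so it restricts to $0$ on $(P_l,C_l)$ for some $l\ge i$. The inclusion $(P_l,C_l)\subset(P_i,C_i)$ need not be cellular, since $\mathcal{T}_l$ is finer than $\mathcal{T}_i$; let $q$ be a cellular map homotopic to it as a map of pairs. Then $eq$ is defined on $P_l^{(m)}\cup C_l$ and $[c(eq)]=q^*[c(e)]=0$. By (F9), $eq|_{P_l^{(m-1)}\cup C_l}$ extends to $e'\colon P_l^{(m+1)}\cup C_l\to E$. On $C_l$ we have $e'=\hat gq\simeq\hat g$, because $q|_{C_l}$ is homotopic in $C_i$ to the inclusion. The homotopy extension property of the CW pair $(P_l^{(m+1)}\cup C_l,C_l)$ lets us change $e'$ so that $e'|_{C_l}=\hat g|_{C_l}$. This proves the claim.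

For $m=n$ the map $e$ is defined on all of $P_i$, and $e|_Y$ extends $g$.
\end{proof}

\begin{remark}\label{rem:higher}
For $n\ge2$ this lemma shows at once that a finite dimensional compactum $X$ with $\dim_{\mathbb{Z}_{p^\infty}}X\le n$ has $\operatorname{e-dim}X\le E=M(\mathbb{Z}_{p^\infty},n)$. The space $E$ is simply connected, hence simple, and $\tilde H_*(E;\mathbb{Z}[1/p])=0$, so all $\pi_j(E)$ are $p$-torsion by (F6) applied to $*\to E$. The lowest group $\pi_n(E)=\mathbb{Z}_{p^\infty}$ is divisible. Lemma~\ref{lem:vanish} gives $\check H^{j+1}(X,C;\pi_j(E))=0$ for $j=n$ and for $j\ge n+1$.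
\end{remark}

\section{The second homotopy group and a solid torus}\label{sec:torus}

For $n=1$ both ingredients of Remark~\ref{rem:higher} are missing.

\begin{example}\label{ex:pi2}
Let $\Gamma=\mathbb{Z}_{p^\infty}$, written multiplicatively, and $M=M(\Gamma,1)$. Let $J$ be the augmentation ideal, the kernel of $\varepsilon\colon\mathbb{Z}[\Gamma]\to\mathbb{Z}$, $g\mapsto1$. We claim that $\pi_2(M)\cong J$ as $\Gamma$-modules. The preimage $\widehat{\mathrm{Tel}}$ of $\mathrm{Tel}$ in $\tilde M$ is the covering of $\mathrm{Tel}$ with fundamental group $\mathbb{Z}\subset\mathbb{Z}[1/p]$. It is aspherical, so $H_1(\widehat{\mathrm{Tel}})=\mathbb{Z}$ and $H_2(\widehat{\mathrm{Tel}})=0$. The space $\tilde M$ arises from it by attaching one disk for each $g\in\Gamma$. The boundaries of these disks are translates of one loop, which represents $1\in\mathbb{Z}$, and deck transformations act on $H_1(\widehat{\mathrm{Tel}})$ by conjugation in the abelian group $\mathbb{Z}[1/p]$, that is, trivially. The exact sequence of the pair reads $0\to H_2(\tilde M)\to\mathbb{Z}[\Gamma]\xrightarrow{\varepsilon}\mathbb{Z}$, which proves the claim. For $M(\mathbb{Z}_p,1)$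 the universal cover is a circle with $p$ disks attached by homeomorphisms of their boundaries, and $\pi_2$ is the augmentation ideal of $\mathbb{Z}[\mathbb{Z}_p]$.

The group $J$ is free abelian on the elements $g-1$, $g\ne1$, and $g(g-1)\ne g-1$. So $M$ is not simple, and $\pi_2(M)$ is not a group to which Lemma~\ref{lem:vanish} applies. What is torsion is the group of coinvariants $J_\Gamma=J/J^2$. The identity $gh-1=(g-1)+(h-1)+(g-1)(h-1)$ shows that $g\mapsto[g-1]$ is a homomorphism of $\Gamma$ onto $J/J^2$, and $\sum n_gg\mapsto\prod g^{n_g}$ induces an inverse. Thus $J_\Gamma\cong\Gamma$, and $(J\otimes\mathbb{Z}[1/p])_\Gamma=\Gamma\otimes\mathbb{Z}[1/p]=0$.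
\end{example}

Up to $p$-torsion, then, $\pi_2(M)$ consists of sums of elements $(1-a)t$. The point of this section is that such elements are harmless for extension problems as soon as the loop $a$ is. The following definition makes ``harmless'' precise.

\begin{definition}\label{def:fillable}
Let $X$ be a compactum, $E$ a CW complex and $m\ge2$. A map $\psi\colon S^{m-1}\to E$ is \emph{$X$-fillable} if, for every closed $Z\subset X$ and every map $h\colon Z\to D^m$, the map $\psi\circ h|\colon h^{-1}(S^{m-1})\to E$ extends over $Z$.
\end{definition}

A map $\psi$ that extends over $D^m$ is $X$-fillable for every $X$; in general, an $X$-fillable map is one that subsets of $X$ cannot tell from a null-homotopic map. By (F1), fillability depends only on the free homotopy class of $\psi$. If $\rho$ is a homeomorphism of $S^{m-1}$ and $\bar\rho$ its radial extension to $D^m$, then $\psi\rho h=\psi(\bar\rho h)$ on $h^{-1}(S^{m-1})$, so $\psi\rho$ is fillable together with $\psi$. We may therefore speak of fillable elements of $\pi_1(E)$ and $\pi_2(E)$, we may use any ball in place of $D^m$, and $-d$ is fillable whenever $d\in\pi_2(E)$ is.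

\begin{lemma}\label{lem:fill}
Let $X$ be a compactum and $E$ a connected CW complex.
\begin{enumerate}
\item[(i)] If $d_1,d_2\in\pi_2(E)$ are $X$-fillable, so is $d_1+d_2$.
\item[(ii)] If $a\in\pi_1(E)$ is $X$-fillable, so is $(1-a)t=t-a\cdot t$ for every $t\in\pi_2(E)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Represent $d_1+d_2$ by a map $\psi\colon S^2\to E$ that sends the equator to $*$ and represents $d_1$ on the upper and $d_2$ on the lower hemisphere. The equatorial disk cuts $D^3$ into half balls $D_+$ and $D_-$. Extend $\psi$ over the equatorial disk by the constant $*$; then $\psi|_{\partial D_+}$ and $\psi|_{\partial D_-}$ are fillable. Given $h\colon Z\to D^3$, extend $\psi h$ from $h^{-1}(\partial D_\pm)$ over $h^{-1}(D_\pm)$. The two extensions equal $*$ on $h^{-1}(D_+\cap D_-)$ and define the required map on $Z$.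

(ii) Let $\alpha$ and $\tau$ represent $a$ and $t$ as in \eqref{eq:action}. We remove a solid torus $W$ from the ball and construct a map $\theta$ on the rest that represents $\pm(1-a)t$ on the outer sphere and factors through the loop $\alpha$ on $\partial W$.

\emph{The solid torus.} Take $D^3_4$ as the ball, with cylindrical coordinates $(r,\phi,z)$. In the half disk $\{(r,z):r\ge0,\ r^2+z^2\le16\}$ let $w$ be the disk of radius $1$ with center $(2,0)$ and let $\sigma=[0,1]\times\{0\}$. Rotation about the $z$-axis turns $w$ into a solid torus $W$ and $\sigma$ into the flat unit disk $\Delta$, with $\Delta\cap W=\partial\Delta$; see Figure~\ref{fig:torus}. Let $N=D^3_4\setminus\operatorname{int}W$, and let $\operatorname{pr}\colon W\to w$ forget $\phi$, so that $\operatorname{pr}^{-1}(\partial w)=\partial W=N\cap W$. Parametrize $\partial w$ by $x\in I/\partial I$, counterclockwise from the point $(1,0)$, and regard $\alpha$ as a map $\partial w\to E$.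

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw (0,0) circle (4);
\filldraw[fill=gray!30] (2,0) circle (1);
\filldraw[fill=gray!30] (-2,0) circle (1);
\draw[dashed] (0,-4.5) -- (0,4.5) node[above] {$z$};
\draw[very thick] (-1,0) -- (1,0);
\node at (2,0) {$w$};
\node at (-2,0) {$W$};
\node[above] at (0.5,0) {$\Delta$};
\node at (-1.8,2.3) {$N$};
\draw[->] (2,-1.35) arc (-90:20:1.35);
\node at (3.2,-1.35) {$\alpha$};
\end{tikzpicture}
\caption{Section of the $3$-ball by a plane through the $z$-axis. The solid torus $W$ (shaded) is swept out by the disk $w$ under rotation about the axis, and the flat disk $\Delta$ spans its inner equator. On the complement $N$ of $W$, the map $\theta$ equals $\tau$ on $\Delta$ and, on $\partial W$, equals the loop $\alpha$ applied to the meridian coordinate; on the outer sphere it represents $\pm(t-a\cdot t)$.}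
\label{fig:torus}
\end{figure}

\emph{Cutting along $\Delta$.} The half disk minus $\operatorname{int}w$ is an annulus, and $\sigma$ joins its two boundary circles. Cutting along $\sigma$ gives a closed disk whose boundary consists of four arcs: the inner arc $\gamma$, which runs along the lower side $\sigma_-$ of the cut, around $\partial w$ from $x=0$ to $x=1$, and back along the upper side $\sigma_+$; the upper segment of the axis; the outer semicircle; the lower segment of the axis. Identify this disk with $\gamma\times I$ so that $\gamma\times\{0\}=\gamma$, $\gamma\times\{1\}$ is the semicircle and $\partial\gamma\times I$ is the pair of axis segments. Rotating, we find that $N$ cut along $\Delta$ is $\Sigma\times I$. Here $\Sigma\times\{1\}=\partial D^3_4$, and $\Sigma=\Sigma\times\{0\}$ is the $2$-sphere made of two copies $\Delta_-$, $\Delta_+$ of $\Delta$ and the annulus with coordinates $(x,\phi)\in I\times S^1$, glued to $\Delta_-$ along $x=0$ and to $\Delta_+$ along $x=1$.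

\emph{The map $\theta$.} On $\Sigma$ put $\theta=\tau$ on $\Delta_-$ and on $\Delta_+$, and $\theta(x,\phi)=\alpha(x)$ on the annulus; all three pieces send $\partial\Delta_\pm$ to $*$. Extend $\theta$ over $\Sigma\times I$ by composing with the projection to $\Sigma$. As $\theta$ takes the same values on $\Delta_-$ and $\Delta_+$, it descends to a map $\theta\colon N\to E$ with $\theta|_{\partial W}=\alpha\circ\operatorname{pr}$, and $\theta|_{\partial D^3_4}$ is a copy of $\theta|_\Sigma$.

\emph{The class of $\theta|_\Sigma$.} The circle $\partial\Delta_-$ goes to $*$, so the class is the sum of the classes of the two disks bounded by this circle, each oriented as a part of $\Sigma$. One disk is $\Delta_-$, which carries $\tau$. The other is the union of $\Delta_+$ and the annulus. Flatten it onto $D^2_2$ by the identity on $\Delta_+$ and by sending $(x,\phi)$ to the point with polar coordinates $(2-x,\phi)$; then $\theta$ becomes the map \eqref{eq:action}, which represents $a\cdot t$. The disks $\Delta_+$ and $\Delta_-$ correspond to caps around the north and south poles of the outer sphere, so an orientation of $\Sigma$ agrees with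 that of the coordinates $(r,\phi)$ on exactly one of them. The total class is $\pm(t-a\cdot t)$.

\emph{The extension.} It remains to show that $\theta|_{\partial D^3_4}$ is fillable. Let $h\colon Z\to D^3_4$. On $h^{-1}(N)$ take $\theta h$. Apply the fillability of $\alpha$ to the map $\operatorname{pr}\circ h\colon h^{-1}(W)\to w$: the map $\alpha\operatorname{pr}h=\theta h$ extends from $h^{-1}(\partial W)$ over $h^{-1}(W)$. Since $h^{-1}(N)\cap h^{-1}(W)=h^{-1}(\partial W)$, the two maps define an extension over $Z$.
\end{proof}

\begin{example}[The projective plane]\label{ex:rp2}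
Let $K=M(\mathbb{Z}_2,1)=\mathbb{RP}^2$, with $\pi_1(K)=\{1,a\}$. The group $\pi_2(K)=\mathbb{Z}$ is generated by the class $\iota$ of the covering map $\nu\colon S^2\to\mathbb{RP}^2$, and $a\cdot\iota=-\iota$ because the antipodal map has degree $-1$. Let $\dim_{\mathbb{Z}_2}X\le1$ and $f\colon A\to\mathbb{RP}^2$. By (F2), $f$ extends to a map $X\to\mathbb{RP}^\infty$. Suppose the extension happens to lie in $\mathbb{RP}^3=\mathbb{RP}^2\cup_\nu D^3$. To move it into $\mathbb{RP}^2$ it suffices to know that $\iota$ is $X$-fillable in $\mathbb{RP}^2$.

Lemma~\ref{lem:fill} falls short of this in two ways. First, $(1-a)t=2t$, so the lemma reaches only the even multiples of $\iota$. Second, it requires the loop $a$ to be fillable in $\mathbb{RP}^2$. The hypothesis makes $a$ fillable in $\mathbb{RP}^\infty$, and this would carry over along a map $s\colon\mathbb{RP}^\infty\to\mathbb{RP}^2$ that is an isomorphism on $\pi_1$; but no such map exists, since $s^*$ would send the generator $u\in H^1(\mathbb{RP}^2;\mathbb{Z}_2)$, with $u^3=0$, to the generator of $H^1(\mathbb{RP}^\infty;\mathbb{Z}_2)$, whose cube is not zero.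

Both defects are $2$-torsion phenomena. Suppose $K'\supset K$ has the same fundamental group and $\pi_j(K')=\pi_j(K)\otimes\mathbb{Z}[1/2]$ for $j\ge2$. Then $\pi_2(K')=\mathbb{Z}[1/2]$, and $\iota=(1-a)(\iota/2)$. The obstructions to a map $s\colon\mathbb{RP}^\infty\to K'$ lie in the groups $H^{j+1}(\mathbb{Z}_2;\pi_j(K'))$, which vanish by (F7). So $a$, and with it every element of $\pi_2(K')$, is $X$-fillable in $K'$. The price is that one has to return from $K'$ to $K$. The first relative group is $\pi_2(K',K)=\mathbb{Z}[1/2]/\mathbb{Z}=\mathbb{Z}_{2^\infty}$, a divisible torsion group, which is what Lemma~\ref{lem:vanish} requires in the lowest degree.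
\end{example}

\section{Inverting primes in the higher homotopy groups}\label{sec:invert}

In Sections~\ref{sec:invert}--\ref{sec:push}, $K$ is a connected CW complex of dimension at most $2$ with $H_2(K)=0$ whose fundamental group $G$ is a nonzero countable torsion abelian group. Let $P$ be the set of primes $p$ with $G_{(p)}\ne0$ and $R=\mathbb{Z}[1/p:p\in P]$. A finitely generated torsion abelian group is finite, so $G$, being countable, is an increasing union of finite subgroups $G_1\subset G_2\subset\cdots$, and their orders are invertible in $R$. For Theorem~\ref{thm:main}, take $K=M(\mathbb{Z}_{p^\infty},1)$, $P=\{p\}$, $R=\mathbb{Z}[1/p]$ and $G_k=\mathbb{Z}_{p^k}$.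

We build the complex $K'$ of Example~\ref{ex:rp2} by attaching cells in pairs: one kind of pair makes a class divisible by $p$, the other kills a class of order $p$. In each pair the boundary of the upper cell is $\pm p$ times the lower cell, so nothing changes after tensoring with $R$.

\begin{proposition}\label{prop:Kprime}
There is a CW complex $K'\supset K$ such that
\begin{enumerate}
\item[(i)] $\pi_1(K)\to\pi_1(K')$ is an isomorphism;
\item[(ii)] for $j\ge2$, $\pi_j(K')$ is an $R$-module and $\pi_j(K)\otimes R\to\pi_j(K')$ is an isomorphism;
\item[(iii)] $\pi_2(K')\to\pi_2(K',K)$ is onto, $\pi_2(K',K)$ is a divisible $P$-torsion abelian group, and $\pi_j(K',K)$ is $P$-torsion for $j\ge3$;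
\item[(iv)] $T=\pi_2(K')$ satisfies $T=\sum_{g\in G}(1-g)T$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $S^j\cup_pD^{j+1}$ denote $S^j$ with a $(j+1)$-cell attached by a map of degree $p$. Put $L_0=K$, and obtain $L_{i+1}$ from $L_i$ by doing the following for all $j\ge2$ and all $p\in P$, with cellular attaching maps.
\begin{itemize}
\item[($\alpha$)] For each $u\in\pi_j(L_i)$, wedge on a sphere $S^j_u$ at $*$ and attach a $(j+1)$-cell along a map representing $u-p[S^j_u]$.
\item[($\beta$)] For each based homotopy class of maps $S^j\cup_pD^{j+1}\to L_i$, attach the reduced cone of $S^j\cup_pD^{j+1}$ along a representative. This adds a $(j+1)$-cell and a $(j+2)$-cell.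
\end{itemize}
Put $K'=\bigcup L_i$. The added spheres have dimension at least $2$ and the other added cells have dimension at least $3$, so $\pi_1(L_i)\to\pi_1(L_{i+1})$ is an isomorphism. This gives (i), and it shows that the preimage of $L_i$ in $\tilde K'$ is $\tilde L_i$.

The cellular chain complex of $(L_{i+1},L_i)$ is a direct sum of complexes $\mathbb{Z}\xrightarrow{\pm p}\mathbb{Z}$, one for each attachment. The spheres and the complexes $S^j\cup_pD^{j+1}$ are simply connected, so each attachment lifts to $|G|$ copies in the universal cover, permuted freely by $G$, and the chain complex of $(\tilde L_{i+1},\tilde L_i)$ is a direct sum of complexes $\mathbb{Z}[G]\xrightarrow{\pm p}\mathbb{Z}[G]$. All these become acyclic after tensoring with $R$. By induction on $i$ and passage to the limit,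
\begin{equation}\label{eq:acyclic}
H_*(K',K;R)=0,\qquad H_*(\tilde K',\tilde K;R)=0 .
\end{equation}

(ii) Let $j\ge2$ and $p\in P$. By compactness, an element of $\pi_j(K')$ comes from some $u\in\pi_j(L_i)$, and $u=p[S^j_u]$ in $\pi_j(L_{i+1})$ by ($\alpha$). If $p$ times the element is zero in $\pi_j(K')$, then $pu=0$ in $\pi_j(L_i)$ after increasing $i$. A map representing $u$ then extends over $S^j\cup_pD^{j+1}$, and $u$ dies in $L_{i+1}$ by ($\beta$). So multiplication by $p$ is bijective on $\pi_j(K')$. By \eqref{eq:acyclic} and (F6), applied to $\tilde K\to\tilde K'$, the map $\pi_j(K)\otimes R\to\pi_j(K')\otimes R=\pi_j(K')$ is an isomorphism.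

(iii) Since $R$ is flat, (ii) shows that the kernel and the cokernel of $\pi_j(K)\to\pi_j(K')$, $j\ge2$, vanish after tensoring with $R$; they are $P$-torsion. For $j\ge3$ the exact sequence of the pair gives
\[
0\to\operatorname{coker}\bigl(\pi_j(K)\to\pi_j(K')\bigr)\to\pi_j(K',K)\to\ker\bigl(\pi_{j-1}(K)\to\pi_{j-1}(K')\bigr)\to0,
\]
so $\pi_j(K',K)$ is $P$-torsion. For $j=2$ the kernel on the right is trivial by (i). Hence $\pi_2(K',K)$ is the cokernel of $\pi_2(K)\to\pi_2(K')$, an abelian $P$-torsion group. It is divisible by the primes in $P$ as a quotient of an $R$-module, and by all other primes because it is $P$-torsion.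

(iv) The cellular chain complex of $K'$ with coefficients in $R$ is $C_*(\tilde K';R)_G$. By (F7), taking coinvariants is exact on $R[G]$-modules, so it commutes with homology. With \eqref{eq:acyclic},
\[
H_2(\tilde K';R)_G\cong H_2(K';R)\cong H_2(K;R)=H_2(K)\otimes R=0 .
\]
By the Hurewicz theorem and (ii), $H_2(\tilde K';R)=T\otimes R=T$ as $G$-modules. So $T_G=0$.
\end{proof}

Part (iv) is the only place where $H_2(K)=0$ is used. If $H_2(K)\ne0$, it is a nonzero free abelian group, the same computation gives $T_G\cong H_2(K)\otimes R\ne0$, and (iv) fails.

Next we map $K(G,1)$ into $K'$. Fact (F7) gives the vanishing of cohomology for the finite groups $G_k$, so we work with one $G_k$ at a time and assemble the maps on a telescope. This is where countability is used.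

\begin{lemma}\label{lem:section}
There are a CW complex $B=K(G,1)$ and a based map $s\colon B\to K'$ that induces an isomorphism on $\pi_1$.
\end{lemma}

\begin{proof}
Let $B_k$ be a complex $K(G_k,1)$ with one vertex. For $j\ge2$ regard $V_j=\pi_j(K')$ as an $R[G_k]$-module through $G_k\subset G=\pi_1(K')$. Cohomology of $B_k$ with local coefficients $V_j$ is $H^*(G_k;V_j)$, which vanishes in positive degrees by (F7).

\emph{Existence on $B_k$.} Send each $1$-cell of $B_k$ to a loop that represents the corresponding element of $G_k\subset\pi_1(K')$. The boundaries of the $2$-cells go to null-homotopic loops, so the map extends over $B_k^{(2)}$. Given a map on $B_k^{(j)}$, $j\ge2$, the obstruction lies in $H^{j+1}(G_k;V_j)=0$, so by (F9) the map can be changed on the $j$-cells and extended over $B_k^{(j+1)}$. The $j$-cells are not touched after this step, so the process defines $s_k\colon B_k\to K'$, and $s_k$ induces the inclusion $G_k\subset G$ because the $1$-skeleton is never changed.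

\emph{Uniqueness on $B_k$.} Two based maps $B_k\to K'$ that induce the same homomorphism on $\pi_1$ define a map on $C=B_k\times\partial I\cup\{*\}\times I$. It extends over the $2$-cells $e^1\times I$, whose boundaries go to null-homotopic loops. The higher obstructions lie in $H^{j+1}(B_k\times I,C;V_j)\cong H^j(B_k,*;V_j)\cong H^j(G_k;V_j)=0$ for $j\ge2$. So the two maps are homotopic relative to the base point.

\emph{Assembly.} Let $b_k\colon B_k\to B_{k+1}$ be cellular maps inducing $G_k\subset G_{k+1}$, and let $B$ be the telescope of $B_1\to B_2\to\cdots$. Then $\pi_j(B)=\varinjlim\pi_j(B_k)$, so $B=K(G,1)$. By uniqueness there are based homotopies $s_k\simeq s_{k+1}b_k$. They define $s\colon B\to K'$, and $s_*$ is the limit of the inclusions $G_k\subset G$, an isomorphism.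
\end{proof}

\section{Extension into $K'$}\label{sec:extend}

In this section $X$ is any compactum with $\dim_GX\le1$, of finite or infinite dimension. The hypothesis enters through (F2) and the map $s$:
\begin{equation}\label{eq:viaB}
\text{for closed }C\subset Y\subset X\text{ and }g\colon C\to B,\text{ the map }sg\colon C\to K'\text{ extends over }Y,
\end{equation}
because $g$ itself extends to a map $X\to B$.

\begin{lemma}\label{lem:killing}
Every map $S^2\to K'$ is $X$-fillable.
\end{lemma}

\begin{proof}
A loop $\alpha\colon S^1\to K'$ is homotopic to $s\alpha'$ for a loop $\alpha'$ in $B$, since $s_*$ is onto. For $h\colon Z\to D^2$, the map $s\alpha'h$ extends from $h^{-1}(S^1)$ over $Z$ by \eqref{eq:viaB}. So every $g\in G=\pi_1(K')$ is fillable. By Lemma~\ref{lem:fill}, every finite sum $\sum(1-g_i)t_i$ is fillable, and by Proposition~\ref{prop:Kprime}(iv) these sums exhaust $\pi_2(K')$. As $K'$ is connected, every map $S^2\to K'$ is freely homotopic to a based one.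
\end{proof}

Lemma~\ref{lem:killing} handles $3$-balls only, while $K(G,1)$ has cells of all dimensions. We therefore do not push an extension $X\to K(G,1)$ down cell by cell. Instead we compare two maps of a finite subcomplex $L\subset K$ into $K'$: the inclusion, and a map that factors through $B$ and so causes no extension problem. They agree on $\pi_1$, and since $\dim L\le2$ a homotopy between them exists on $L\times I$ outside finitely many $3$-balls. This is the place where $\dim K\le2$ is used.

\begin{proposition}\label{prop:extend}
Let $X$ be a compactum with $\dim_GX\le1$, let $A\subset X$ be closed and $f\colon A\to K$ a map. Then $f$ extends to a map $\bar f\colon X\to K'$.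
\end{proposition}

\begin{proof}
\emph{Two maps on $L$.} Let $L\subset K$ be a connected finite subcomplex that contains $f(A)$ and $*$, and let $\varphi_0\colon L\to K'$ be the inclusion. Since $B$ is aspherical, the homomorphism $s_*^{-1}(\varphi_0)_*\colon\pi_1(L)\to\pi_1(B)$ is induced by a based map $r\colon L\to B$. The maps $\varphi_0$ and $sr$ induce the same homomorphism on $\pi_1(L^{(1)})$. The connected graph $L^{(1)}$ is based homotopy equivalent to a wedge of circles, so the two maps are homotopic on it. By the homotopy extension property of $(L,L^{(1)})$ there is $\varphi_1\simeq sr$ with $\varphi_1=\varphi_0$ on $L^{(1)}$.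

\emph{A homotopy with holes.} Define $\Phi\colon L\times\partial I\cup L^{(1)}\times I\to K'$ by $\varphi_0$ on $L\times\{0\}$, by $\varphi_1$ on $L\times\{1\}$, and by $\Phi(x,t)=\varphi_0(x)$ on $L^{(1)}\times I$. For each $2$-cell of $L$, with characteristic map $\chi_i\colon D^2\to L$, let $Q_i=\chi_i(D^2_{1/2})\times[\frac14,\frac34]$, a $3$-ball in $L\times I$, and put $O=(L\times I)\setminus\bigcup_i\operatorname{int}Q_i$. Radial projection from $(0,\frac12)$ retracts $(D^2\times I)\setminus\{(0,\frac12)\}$ onto $\partial(D^2\times I)$. Since $\dim L\le2$, these projections, one for each $2$-cell, define a retraction of $O$ onto $L\times\partial I\cup L^{(1)}\times I$. Extend $\Phi$ over $O$ by composing with it.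

\emph{The extension.} By (F1), $f$ extends to a map $f\colon U\to L$ on a closed neighborhood $U$ of $A$ in $X$. Let $\lambda\colon X\to I$ be a map with $\lambda=0$ on $A$ and $\lambda=1$ on $X\setminus\operatorname{int}U$. By \eqref{eq:viaB}, $srf\colon U\to K'$ extends over $X$, and by (F1) the homotopic map $\varphi_1f$ extends to some $f_1\colon X\to K'$.

Consider $F=(f,\lambda)\colon U\to L\times I$. On $F^{-1}(O)$ put $f_0=\Phi F$. For each $i$ the map $\Phi|_{\partial Q_i}$ is $X$-fillable by Lemma~\ref{lem:killing}, so $\Phi F$ extends from $F^{-1}(\partial Q_i)$ over $F^{-1}(Q_i)$. The balls $Q_i$ are disjoint, finite in number, and $Q_i\cap O=\partial Q_i$, so we obtain a map $f_0\colon U\to K'$. On $A$ we have $f_0=\varphi_0f=f$. On $U\setminus\operatorname{int}U$, where $\lambda=1$, we have $f_0=\varphi_1f=f_1$. Put $\bar f=f_0$ on $U$ and $\bar f=f_1$ on $X\setminus\operatorname{int}U$.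
\end{proof}

In particular, for \emph{every} compactum $X$ with $\dim_{\mathbb{Z}_{p^\infty}}X\le1$, each map from a closed subset of $X$ to $M(\mathbb{Z}_{p^\infty},1)$ extends to a map of $X$ to the enlarged complex.

\section{Pushing back into $K$}\label{sec:push}

In this section $X$ is a finite dimensional compactum with $\dim_{\mathbb{Z}_{p^\infty}}X\le1$ for all $p\in P$. The failure of a map into $K'$ to deform into $K$ is measured by the homotopy fiber of the inclusion,
\[
\mathcal{F}=\{(x,\omega):x\in K,\ \omega\colon I\to K',\ \omega(0)=x,\ \omega(1)=*\},
\]
with base point $e=(*,\mathrm{const})$. A map $Y\to\mathcal{F}$ is a map $Y\to K$ together with a homotopy in $K'$ from it to the constant map $*$. Unlike $K$, the space $\mathcal{F}$ satisfies the hypotheses of Lemma~\ref{lem:obstruction}. We write $\omega*\sigma$ for concatenation of paths or homotopies and $\overline{\omega}$ for reversal.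

\begin{lemma}\label{lem:fiber}
For closed $C\subset Y\subset X$, every map $C\to\mathcal{F}$ extends over $Y$.
\end{lemma}

\begin{proof}
A map $(I^j,\partial I^j)\to(\mathcal{F},e)$ is adjoint to a map $I^j\times I\to K'$ that sends $I^j\times\{0\}$ into $K$ and the rest of the boundary to $*$. Hence $\pi_j(\mathcal{F})=\pi_{j+1}(K',K)$ for $j\ge1$.

\emph{$\mathcal{F}$ is path connected.} Let $(x,\omega)\in\mathcal{F}$ and let $\beta$ be a path in $K$ from $x$ to $*$. The loop $\overline{\beta}*\omega$ is homotopic in $K'$ to a loop $\beta'$ in $K$, as $\pi_1(K)\to\pi_1(K')$ is onto. So $\omega$ is homotopic relative to its endpoints to the path $\omega'=\beta*\beta'$ in $K$. This joins $(x,\omega)$ to $(x,\omega')$, and shrinking $\omega'$ to its terminal segments $\omega'|_{[t,1]}$ joins $(x,\omega')$ to $e$.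

\emph{$\mathcal{F}$ is simple.} The loop space $\Omega K'$ acts on $\mathcal{F}$, and loops that come from an acting space act trivially on homotopy groups. In detail, let $i\colon\Omega K'\to\mathcal{F}$, $i(\sigma)=(*,\sigma)$. On $\pi_1$ it induces the map $\pi_2(K')\to\pi_2(K',K)$, which is onto by Proposition~\ref{prop:Kprime}(iii). So every element of $\pi_1(\mathcal{F})$ is $[ib]$ for a loop $b$ in $\Omega K'$ based at the constant loop. Let $\mu\colon\mathcal{F}\times\Omega K'\to\mathcal{F}$, $\mu((x,\omega),\sigma)=(x,\omega*\sigma)$. The reparametrizations that deform $\omega*\mathrm{const}$ to $\omega$ and $\mathrm{const}*\sigma$ to $\sigma$ fix the constant path, so $\mu(\,\cdot\,,\mathrm{const})\simeq\mathrm{id}$ and $\mu(e,\,\cdot\,)\simeq i$ through based maps. For a based map $\gamma\colon S^j\to\mathcal{F}$, $j\ge1$, the family $\mu(\gamma(\,\cdot\,),b(t))$, $t\in I$, is a free homotopy from $\mu(\gamma,\mathrm{const})$ to itself that moves the base point along the loop $\mu(e,b(t))$. These represent $[\gamma]$ and $[ib]$, so $[ib]\cdot[\gamma]=[\gamma]$.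

\emph{Extension up to homotopy.} By Proposition~\ref{prop:Kprime}(iii), $\pi_1(\mathcal{F})$ is a divisible $P$-torsion group and $\pi_j(\mathcal{F})$ is $P$-torsion for $j\ge2$. Lemma~\ref{lem:vanish} with $n=1$ gives $\check H^{j+1}(Y,C';\pi_j(\mathcal{F}))=0$ for all closed $C'\subset Y$, both for $j=1$ and for $j\ge2$. By (F8) there are a CW complex $E$ and homotopy inverse equivalences $u\colon\mathcal{F}\to E$, $v\colon E\to\mathcal{F}$. Lemma~\ref{lem:obstruction} gives $\operatorname{e-dim}Y\le E$. For $g\colon C\to\mathcal{F}$, extend $ug$ to $g'\colon Y\to E$; then $vg'\colon Y\to\mathcal{F}$ restricts on $C$ to $vug\simeq g$.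

\emph{Homotopy extension for $\mathcal{F}$.} The space $\mathcal{F}$ is not a CW complex, so (F1) does not apply to it, and we check that every map $Y\times\{0\}\cup C\times I\to\mathcal{F}$ extends over $Y\times I$; applied to $vg'$ and the homotopy $vug\simeq g$, this finishes the proof. Such a map consists of $\eta\colon Y\times\{0\}\cup C\times I\to K$ and $\Theta\colon(Y\times\{0\}\cup C\times I)\times I\to K'$ with $\Theta(\,\cdot\,,0)=\eta$ and $\Theta(\,\cdot\,,1)=*$. Extend $\eta$ to $\bar\eta\colon Y\times I\to K$ by HEP. Let $\sqsubset\,=\{0\}\times I\cup I\times\{0,1\}$, three sides of the square $I\times I$. The maps $\Theta$, $\bar\eta$ on $Y\times I\times\{0\}$, and $*$ on $Y\times I\times\{1\}$ define a map $(Y\times{\sqsubset})\cup(C\times I\times I)\to K'$. A homeomorphism of the square carries $\sqsubset$ to the side $\{0\}\times I$, and turns the domain into that of a homotopy extension problem for the pair $(Y\times I,C\times I)$. By (F1) the map extends to $\bar\Theta\colon Y\times I\times I\to K'$, and $(\bar\eta,\bar\Theta)$ is the required extension.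
\end{proof}

Lemma~\ref{lem:fiber} deforms a map $\bar f$ into $K$ over a set on which $\bar f$ is null-homotopic. We cover $X$ by finitely many such sets and proceed one set at a time. To continue a deformation from one set to the next we must remember the homotopy as well as its end.

\begin{proposition}\label{prop:push}
Let $A\subset X$ be closed and let $\bar f\colon X\to K'$ be a map with $\bar f(A)\subset K$. Then $f=\bar f|_A$ extends to a map $X\to K$.
\end{proposition}

\begin{proof}
A \emph{lift} over a closed set $C\subset X$ is a pair $(h,H)$ of maps $h\colon C\to K$ and $H\colon C\times I\to K'$ with $H_0=h$ and $H_1=\bar f|_C$. Over $C_0=A$ take $f$ with the stationary homotopy. The set $\bar f(X)$ lies in a finite subcomplex, which is locally contractible, and $K'$ is path connected. So $X=X_1\cup\dots\cup X_r$ with closed sets $X_i$ and homotopies $c^i\colon X_i\times I\to K'$ from $\bar f|_{X_i}$ to the constant map $*$. Put $C_i=A\cup X_1\cup\dots\cup X_i$. We show that every lift $(h,H)$ over $C_{i-1}$ extends to a lift over $C_i$.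

Let $C=C_{i-1}\cap X_i$ and $c=c^i$. The pair $(h,H*c)|_C$ is a map $C\to\mathcal{F}$, and by Lemma~\ref{lem:fiber} it extends to a map $(h',H')\colon X_i\to\mathcal{F}$. Then $(h',H'*\overline{c})$ is a lift over $X_i$ with $h'|_C=h|_C$. Over $C$ its homotopy is $(H*c)*\overline{c}$, which is deformed to $H$, relative to $C\times\partial I$, by canceling $c*\overline{c}$ and reparametrizing. Apply HEP to the compact pair $(X_i\times I,\ C\times I\cup X_i\times\partial I)$, the map $H'*\overline{c}$, and the homotopy that is this deformation on $C\times I$ and stationary on $X_i\times\partial I$. The result is a map $H''\colon X_i\times I\to K'$ with $H''_0=h'$, $H''_1=\bar f|_{X_i}$ and $H''=H$ on $C\times I$. The lifts $(h,H)$ and $(h',H'')$ agree over $C$ and define a lift over $C_i$.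

After $r$ steps we have a lift $(h,H)$ over $X$ with $h|_A=f$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K=M(\mathbb{Z}_{p^\infty},1)$, so that $G=H_1(K)=\mathbb{Z}_{p^\infty}$, $H_2(K)=0$ and $P=\{p\}$. If $\operatorname{e-dim}X\le K$, then $\dim_GX\le1$ by (F3). Conversely, let $X$ be finite dimensional with $\dim_GX\le1$, and let $f\colon A\to K$ be a map of a closed subset. Proposition~\ref{prop:extend} extends $f$ to $\bar f\colon X\to K'$, and Proposition~\ref{prop:push} yields an extension $X\to K$.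
\end{proof}

Finite dimensionality entered this proof only through Lemma~\ref{lem:obstruction}, that is, in the return from $K'$ to $K$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Since $G$ is abelian, $H_1(K)=G$. The implication ``$\Rightarrow$'' is (F3) for $n=1,2$. For the converse let $\dim_GX\le1$, $\dim_{H_2(K)}X\le2$, and let $f\colon A\to K$ be a map of a closed subset.

\emph{Case $H_2(K)=0$, $G\ne0$.} This is the setting of Section~\ref{sec:invert}. Proposition~\ref{prop:extend} extends $f$ to $X\to K'$. By Lemma~\ref{lem:pruefer}, $\dim_{\mathbb{Z}_{p^\infty}}X\le1$ for all $p\in P$, so Proposition~\ref{prop:push} applies and gives an extension $X\to K$.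

\emph{Case $H_2(K)=0$, $G=0$.} The complex $K$ is simply connected with vanishing reduced homology, hence contractible by the theorems of Hurewicz and Whitehead. So $f$ is null-homotopic and extends by (F1).

\emph{Case $H_2(K)\ne0$.} Since $\dim K\le2$, the group $H_2(K)$ is a subgroup of the free group of cellular $2$-chains, so it is free and has $\mathbb{Z}$ as a direct summand. By (F4), $\dim_{\mathbb{Z}}X\le2$, and $\dim X\le2$ by Alexandroff's theorem. Build $K(G,1)\supset K$ by attaching cells of dimension at least $3$. By (F2), $f$ extends to $g\colon X\to K(G,1)$, with image in a finite subcomplex $L$. If $L$ has cells of dimension at least $3$, let $e^m$ be an open cell of top dimension $m$ in $L$, with characteristic map $\chi$, and let $Q=\chi(D^m_{1/2})$. As $m-1\ge2\ge\dim X$, (F5) extends $g|\colon g^{-1}(\partial Q)\to\partial Q\cong S^{m-1}$ to a map $X\to\partial Q$. Use this extension in place of $g$ on $g^{-1}(Q)$. The new map misses $\chi(0)$, and we compose it with the retraction of $L\setminus\{\chi(0)\}$ onto the subcomplex $L\setminus e^m$ given by radial projection. Neither change affects $A$, because $g(A)\subset K$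 is disjoint from $e^m$. After finitely many such steps the image lies in $L^{(2)}\subset K$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dranishnikov}
Dranishnikov, \emph{Extension of mappings into CW-complexes}, Mat. Sb. 182 (1991).

\bibitem{HMR}
Hilton, Mislin, Roitberg, \emph{Localization of nilpotent groups and spaces}.

\bibitem{Kuzminov}
Kuz'minov, \emph{Homological dimension theory}, 1968.

\bibitem{Levin}
Michael Levin, \emph{On compacta not admitting a stable intersection in $\mathbb{R}^n$}, arXiv:1310.2091 (2013).

\bibitem{Milnor}
Milnor, \emph{On spaces having the homotopy type of a CW-complex}, 1959.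

\end{thebibliography}
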